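\title{Generic identifiability of the graph in homoscedastic linear structural equation models}

\begin{abstract}
A homoscedastic linear structural equation model attaches a set of covariance matrices to a simple directed graph, in which directed cycles are allowed. We prove that any two distinct simple directed graphs with the same number of edges are told apart by the covariance matrix of almost every parameter. This proves a conjecture of Drton, Hollering, and Wu, and shows that its restriction to non-complete graphs is not needed. We also prove that the edge weights and the error variance are generically determined by the covariance matrix, and, for arbitrary numbers of edges, that a model meets the model of an acyclic graph in a null set unless its graph is a subgraph of the acyclic one. The proof compares two models near the identity matrix. Second-order terms reveal the orientation of each edge, and an estimate on tangent spaces excludes parameters far from the origin.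
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $V=\{1,\dots,p\}$. A \emph{simple directed graph} $G=(V,D_G)$ has no self-loops and no pair of opposite edges $i\to j$, $j\to i$; it may contain directed cycles. We say \emph{simple graph} for short, and all graphs have the node set $V$. The graph $G$ is \emph{complete} if every two distinct nodes are joined by an edge. The set of children of a node $i$ is $\mathrm{ch}_G(i)=\{j: i\to j\in D_G\}$, and the out-degree sequence of $G$ is the vector $(|\mathrm{ch}_G(1)|,\dots,|\mathrm{ch}_G(p)|)$, indexed by the nodes.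

Let $\mathbb{R}^{D_G}$ be the space of real $p\times p$ matrices $\Lambda=(\lambda_{ij})$ with $\lambda_{ij}=0$ whenever $i\to j\notin D_G$. In the \emph{homoscedastic linear structural equation model} of $G$, each coordinate of a random vector $X$ is a linear function of the coordinates at its parents plus an error,
\[
X_j=\sum_{i\to j\in D_G}\lambda_{ij}X_i+\varepsilon_j ,\qquad\text{that is,}\qquad X=\Lambda^TX+\varepsilon ,
\]
and the errors are uncorrelated with one common variance: $\varepsilon$ has covariance matrix $\sigma^2I$. The parameter space is
\[
\Theta_G=\{(\Lambda,\sigma^2):\ \Lambda\in\mathbb{R}^{D_G},\ I-\Lambda\ \text{invertible},\ \sigma^2>0\},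
\]
an open subset of $\mathbb{R}^{|D_G|+1}$. Solving for $X=(I-\Lambda)^{-T}\varepsilon$ gives the covariance matrix
\[
\Sigma(\Lambda,\sigma^2)=\sigma^2(I-\Lambda)^{-T}(I-\Lambda)^{-1},
\]
and $M_G$ denotes the set of these matrices as $(\Lambda,\sigma^2)$ ranges over $\Theta_G$.

Does the covariance matrix determine the graph? Two obstructions are immediate. The matrix $\sigma^2I$ lies in every model, so one can only hope to recover $G$ for most parameters. And if $D_G\subsetneq D_H$, then $M_G\subseteq M_H$, so $G$ can never be told apart from a graph that contains it. The first obstruction is met by allowing a null set of exceptions, where \emph{null} means of Lebesgue measure zero, and the second by comparing only graphs with the same number of edges. For simple graphs $G,H$ put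
\[
Z_{G,H}=\{\theta\in\Theta_G:\ \Sigma(\theta)\in M_H\}.
\]

\begin{definition}\label{def:ident}
Let $\mathcal{G}$ be a family of distinct simple graphs that all have the same number of edges. The graph parameter of $\{M_G\}_{G\in\mathcal{G}}$ is \emph{generically identifiable} if $Z_{G,H}$ is a null subset of $\Theta_G$ for all $G\ne H$ in $\mathcal{G}$.
\end{definition}

A count of parameters suggests what to expect. A simple graph has at most $p(p-1)/2$ edges, so its model has at most $p(p-1)/2+1$ parameters, which is $p-1$ fewer than the dimension $p(p+1)/2$ of the space of symmetric matrices. For $p\ge2$ every model is therefore thin in the ambient space, and two thin sets of the same dimension should meet in a set of smaller dimension unless some coincidence makes large pieces of them agree. The problem is to exclude such coincidences for all pairs of graphs at once. Generic identifiability is known when all graphs in $\mathcal{G}$ are acyclic, and when they are non-complete with pairwise distinct out-degree sequences. The general statement was posed in \cite{DHW}.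

\medskip
\noindent\textbf{Conjecture} (\cite{DHW}). \emph{Let $\mathcal{G}$ be a family of distinct non-complete simple graphs, all with the same number of edges. Then the graph parameter of $\{M_G\}_{G\in\mathcal{G}}$ is generically identifiable.}
\medskip

We prove the conjecture in the following stronger form.

\begin{theorem}\label{thm:graph}
Let $G\ne H$ be simple graphs with $|D_H|\le|D_G|$. Then $Z_{G,H}$ is a null subset of $\Theta_G$.
\end{theorem}

In a family with a fixed number of edges, Theorem~\ref{thm:graph} applies to every ordered pair of distinct members. So the graph parameter is generically identifiable, whether or not the graphs are complete. The proof does not rely on the two known cases. The same method, applied to a graph and itself, identifies the continuous parameters.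

\begin{theorem}\label{thm:param}
For every simple graph $G$ the map $\theta\mapsto\Sigma(\theta)$ is generically injective: for all $\theta$ outside a null subset of $\Theta_G$, no other point of $\Theta_G$ has the covariance matrix $\Sigma(\theta)$.
\end{theorem}

\begin{corollary}\label{cor:sparsest}
Let $G$ be a simple graph. For almost every $\theta\in\Theta_G$, the graph $G$ is the unique graph with the fewest edges among all simple graphs $H$ with $\Sigma(\theta)\in M_H$, and $\theta$ is the unique point of $\Theta_G$ with covariance matrix $\Sigma(\theta)$.
\end{corollary}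

\begin{proof}
Remove from $\Theta_G$ the null set of Theorem~\ref{thm:param} and the finitely many null sets $Z_{G,H}$ with $H\ne G$ and $|D_H|\le|D_G|$.
\end{proof}

When the competing graph is acyclic, no condition on the numbers of edges is needed, and inclusion of edge sets is the only obstruction.

\begin{theorem}\label{thm:acyclic}
Let $G$ be a simple graph and $H$ an acyclic simple graph. Then $Z_{G,H}$ is null unless $D_G\subseteq D_H$, in which case $Z_{G,H}=\Theta_G$.
\end{theorem}

For $p=1$ there is one graph, $\Sigma=\sigma^2$, and all statements hold. From now on $p\ge2$.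

\section{Two examples}\label{sec:examples}

The inverse of the covariance matrix is a polynomial in the parameters. With $s=1/\sigma^2$,
\[
K=\Sigma^{-1}=s(I-\Lambda)(I-\Lambda)^T .
\]
Inversion is a bijection of the positive definite matrices, and $\sigma^2\mapsto s$ is a diffeomorphism of $(0,\infty)$, which preserves null sets. So we use the coordinates $(\Lambda,s)$ on $\Theta_G$ and work with $K$ throughout. Since $\Lambda$ has zero diagonal, the entries of $K$ are
\begin{equation}\label{eq:entries}
K_{ii}=s\Big(1+\sum_k\lambda_{ik}^2\Big),\qquad
K_{ij}=s\Big(-\lambda_{ij}-\lambda_{ji}+\sum_k\lambda_{ik}\lambda_{jk}\Big)\quad(i\ne j).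
\end{equation}
We write $E_{ij}$ for the matrix units, and $(M,t)$ with $M=(\mu_{ij})$ for a parameter of a second graph $H$.

\begin{example}[One edge]\label{ex:edge}
Let $p=2$, let $G$ be $1\to2$ and let $H$ be $2\to1$. The two models consist of the matrices
\[
s\begin{pmatrix}1+\lambda^2&-\lambda\\-\lambda&1\end{pmatrix}
\qquad\text{and}\qquad
t\begin{pmatrix}1&-\mu\\-\mu&1+\mu^2\end{pmatrix}.
\]
At $K=I$ both surfaces are tangent to the plane $K_{11}=K_{22}$: the first-order terms see that $1$ and $2$ are adjacent but not the direction of the edge. The second-order terms see it. We have $K_{11}-K_{22}=s\lambda^2\ge0$ in the first model and $K_{11}-K_{22}=-t\mu^2\le0$ in the second, so the models share only the multiples of $I$, and $Z_{G,H}=\{\lambda=0\}$.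

Equality of the error variances is essential. If $\varepsilon_1,\varepsilon_2$ have free variances $\omega_1,\omega_2$, then $G$ produces $K_{22}=1/\omega_2$, $K_{12}=-\lambda/\omega_2$, $K_{11}=1/\omega_1+\lambda^2/\omega_2$. Every positive definite $K$ has this form, with $1/\omega_1=\det K/K_{22}$, and by symmetry the same holds for $H$.
\end{example}

Example~\ref{ex:edge} suggests a strategy for arbitrary $G$ and $H$: switch on a single edge of $G$ with a small weight, obtain a matrix $K$ near $I$, and expand the equation $K=t(I-M)(I-M)^T$ to second order. The expansion presumes that $M$ is small and $t$ is near $1$. With cycles this can fail.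

\begin{example}[A cycle and its reversal]\label{ex:cycle}
Let $G$ be the triangle $1\to2\to3\to1$ and let $H$ be the reversed triangle. Put $P=E_{12}+E_{23}+E_{31}$, a permutation matrix, and let $0<\varepsilon<1$. Then $\varepsilon P\in\mathbb{R}^{D_G}$, $\varepsilon^{-1}P^T\in\mathbb{R}^{D_H}$, and $(I-\varepsilon P)P^T=-\varepsilon(I-\varepsilon^{-1}P^T)$. Since $P^TP=I$,
\[
(I-\varepsilon P)(I-\varepsilon P)^T=\varepsilon^2\,(I-\varepsilon^{-1}P^T)(I-\varepsilon^{-1}P^T)^T ,
\]
and $\det(I-\varepsilon P)=1-\varepsilon^3\neq0$. So this matrix lies in both models. As $\varepsilon\to0$ it tends to $I$, while its parameter $(M,t)=(\varepsilon^{-1}P^T,\varepsilon^2)$ for $H$ leaves every bounded set. The same identity holds for a directed cycle of any length $p\ge3$ and its reversal, and these graphs are non-complete for $p\ge4$.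

The two models meet at this point, but they meet at a large angle. By \eqref{eq:entries}, the weight $\mu_{13}$ enters the model of $H$ only through $K_{11}=t(1+\mu_{13}^2)$ and $K_{13}=-t\mu_{13}$. At $(\varepsilon^{-1}P^T,\varepsilon^2)$ this gives the tangent vector
\[
\frac{\partial K}{\partial\mu_{13}}=2\varepsilon E_{11}-\varepsilon^2(E_{13}+E_{31}),
\]
whose direction tends to that of $E_{11}$. The tangent vectors to the model of $G$ at the parameter $(\varepsilon P,1)$ are close to those at $(0,1)$, which are the matrices $rI-L-L^T$ with $L\in\mathbb{R}^{D_G}$. These have constant diagonal, and $E_{11}$ does not.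
\end{example}

In general, $s(I-\Lambda)(I-\Lambda)^T=t(I-M)(I-M)^T$ holds in the real models exactly when $\sqrt{s/t}\,(I-M)^{-1}(I-\Lambda)$ is an orthogonal matrix. Example~\ref{ex:cycle} uses a signed permutation matrix, but any orthogonal matrix could occur, and we make no attempt to classify them. The last observation of the example replaces such a classification. If $Z_{G,H}$ is not null and $|D_H|\le|D_G|$, the two models have the same Zariski closure $Y$ (Section~\ref{sec:varieties}). At a smooth point of $Y$ there is only one tangent space, so every tangent vector coming from $H$ must have nearly constant diagonal, and this forces the parameter of $H$ to be small (Section~\ref{sec:tangent}). Once it is small, the expansion of Example~\ref{ex:edge} applies (Section~\ref{sec:orientation}).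

\section{The varieties $Y_G$}\label{sec:varieties}

The passage from a non-null set of parameters to a statement about whole models goes through polynomial identities, and these determine only the Zariski closure of a model. To return from a point of the closure to an actual parameter we need an algebraically closed field, so we complexify. For a simple graph $G$ put $P_G=\mathbb{C}^{D_G}\times\mathbb{C}$, $d_G=\dim P_G=|D_G|+1$, and
\[
\varphi_G:P_G\to\mathrm{Sym}_p(\mathbb{C}),\qquad \varphi_G(\Lambda,s)=s(I-\Lambda)(I-\Lambda)^T .
\]
Let $o_G=(0,1)$, so that $\varphi_G(o_G)=I$, and let $Y_G$ be the Zariski closure of $\varphi_G(P_G)$. On $\mathbb{C}^p$ and on $P_G$ we use the Hermitian norm $|\cdot|$, and $x\cdot y=\sum_kx_ky_k$ is the bilinear form, so that $\bar x\cdot x=|x|^2$ and $|x\cdot y|\le|x||y|$. On $\mathrm{Sym}_p(\mathbb{C})$ we use the norm $\|X\|=\sum_{i,j}|X_{ij}|$.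

\subsection*{Facts from algebraic geometry}
A subset of $\mathbb{C}^N$ is Zariski closed if it is the common zero set of a family of polynomials. A nonempty closed set is irreducible if it is not the union of two proper closed subsets; equivalently, any two nonempty Zariski open subsets of it intersect. Let $\varphi:\mathbb{C}^d\to\mathbb{C}^N$ be a polynomial map and $Y$ the Zariski closure of its image. A polynomial $f$ vanishes on $Y$ if and only if $f\circ\varphi=0$, and the preimage under $\varphi$ of a nonempty Zariski open subset of $Y$ is a nonempty Zariski open subset of $\mathbb{C}^d$. We use the following standard facts.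
\begin{itemize}
\item[(A1)] $Y$ is irreducible, and $\dim Y$ is the maximal rank of the differential $d\varphi(\theta)$, $\theta\in\mathbb{C}^d$.
\item[(A2)] If $Y_1\subseteq Y_2$ are irreducible closed sets, then $\dim Y_1\le\dim Y_2$, with equality only if $Y_1=Y_2$.
\item[(A3)] (Chevalley's theorem.) The image $\varphi(\mathbb{C}^d)$ contains a nonempty Zariski open subset of $Y$.
\item[(A4)] The tangent space $T_yY$ at $y\in Y$ is the common kernel of the differentials $df(y)$, where $f$ ranges over the polynomials vanishing on $Y$. The \emph{regular} points, those with $\dim T_yY=\dim Y$, form a nonempty Zariski open subset $Y_{\mathrm{reg}}$. Differentiating $f\circ\varphi=0$ gives $\operatorname{im}d\varphi(\theta)\subseteq T_{\varphi(\theta)}Y$ for every $\theta$.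
\item[(A5)] If $\dim Y=d$, there are an integer $e\ge1$ and a nonempty Zariski open set $Y^0\subseteq Y$ such that $\varphi^{-1}(y)$ has exactly $e$ points for every $y\in Y^0$.
\item[(A6)] If $C\subsetneq\mathbb{C}^d$ is Zariski closed, then $\mathbb{C}^d\setminus C$ is dense in the Euclidean topology, and $C\cap\mathbb{R}^d$ is null in $\mathbb{R}^d$. (For the latter: a nonzero polynomial vanishing on $C$ does not vanish identically on $\mathbb{R}^d$, so its real or imaginary part is a nonzero real polynomial, whose zero set is null.)
\end{itemize}

\subsection*{The parametrization near the origin}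
With $B=I-\Lambda$, the differential of $\varphi_G$ at $\theta=(\Lambda,s)$ is
\begin{equation}\label{eq:diff}
d\varphi_G(\theta)(L,r)=rBB^T-s\,(LB^T+BL^T),\qquad (L,r)\in P_G .
\end{equation}
At $o_G$ it is the map $(L,r)\mapsto rI-L-L^T$. Operator norms $\|\cdot\|_{\mathrm{op}}$ are taken from $(P_G,|\cdot|)$ to $(\mathrm{Sym}_p(\mathbb{C}),\|\cdot\|)$.

\begin{lemma}\label{lem:local}
Let $G$ be a simple graph. Then $d\varphi_G(o_G)$ is injective, every matrix in its image has constant diagonal, and $Y_G$ is irreducible of dimension $d_G$. There are a closed ball $\mathcal{B}_G\subset P_G$ of positive radius centered at $o_G$ and a number $\kappa_G>0$ such that for all $\theta,\theta'\in\mathcal{B}_G$ and $v\in P_G$,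
\[
\|d\varphi_G(\theta)v\|\ge\kappa_G|v|,\qquad \|\varphi_G(\theta)-\varphi_G(\theta')\|\ge\kappa_G|\theta-\theta'| .
\]
\end{lemma}

\begin{proof}
Let $T=d\varphi_G(o_G)$ and $L=(\ell_{ij})\in\mathbb{C}^{D_G}$. Since $G$ has no loops, every diagonal entry of $rI-L-L^T$ equals $r$. Since $G$ has no opposite edges, its entry at $(i,j)$ is $-\ell_{ij}$ for $i\to j\in D_G$. So $T(L,r)=0$ forces $r=0$ and $L=0$. The differential thus has rank $d_G$ at $o_G$, the largest possible value, and (A1) gives the claim on $Y_G$.

Let $2\kappa_G>0$ be the minimum of $\|Tv\|$ on the unit sphere, and choose $\mathcal{B}_G$ so small that $\|d\varphi_G(\theta)-T\|_{\mathrm{op}}\le\kappa_G$ on it. The first inequality follows from the triangle inequality. For the second, put $v=\theta-\theta'$. The ball is convex, so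
\[
\varphi_G(\theta)-\varphi_G(\theta')=Tv+\int_0^1\big(d\varphi_G(\theta'+\tau v)-T\big)v\,d\tau ,
\]
and the right side has norm at least $2\kappa_G|v|-\kappa_G|v|$.
\end{proof}

We fix $\mathcal{B}_G$ and $\kappa_G$ for every simple graph $G$.

\begin{lemma}\label{lem:closure}
Let $G,H$ be simple graphs such that $Z_{G,H}$ is not null. Then $Y_G\subseteq Y_H$. If moreover $|D_H|\le|D_G|$, then $Y_G=Y_H$ and $|D_G|=|D_H|$.
\end{lemma}

\begin{proof}
For $\theta\in Z_{G,H}$ the matrix $\varphi_G(\theta)=\Sigma(\theta)^{-1}$ lies in $\varphi_H(P_H)\subseteq Y_H$. So the Zariski closed set $\varphi_G^{-1}(Y_H)\subseteq P_G$ contains a subset of $\mathbb{R}^{d_G}$ that is not null. By (A6) it is all of $P_G$, hence $Y_G\subseteq Y_H$. By (A2) and Lemma~\ref{lem:local}, $d_G\le d_H$. If $|D_H|\le|D_G|$, then $d_G=d_H$, and (A2) gives $Y_G=Y_H$.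
\end{proof}

\section{Orientation at second order}\label{sec:orientation}

For nodes $u\ne v$ and $\varepsilon>0$ consider the test matrix
\[
K^{uv}_\varepsilon=(I-\varepsilon E_{uv})(I-\varepsilon E_{uv})^T=I-\varepsilon(E_{uv}+E_{vu})+\varepsilon^2E_{uu}.
\]
It equals $\varphi_G(\varepsilon E_{uv},1)$ for every $G$ that contains the edge $u\to v$. The next lemma is a converse for parameters near the origin. Compared with Example~\ref{ex:edge}, the new point is that the other edges of $H$ might compensate for a wrong orientation; the proof shows that their weights are too small to do so.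

\begin{lemma}\label{lem:orient}
Let $H$ be a simple graph and $u\ne v$. If $K^{uv}_\varepsilon\in\varphi_H(\mathcal{B}_H)$ for all sufficiently small $\varepsilon>0$, then $u\to v\in D_H$.
\end{lemma}

\begin{proof}
Write $K=K^{uv}_\varepsilon=\varphi_H(M,t)$ with $(M,t)\in\mathcal{B}_H$ depending on $\varepsilon$. The constants in $O(\cdot)$ depend only on $H$. Lemma~\ref{lem:local} gives
\[
|(M,t)-o_H|\le\kappa_H^{-1}\|K-I\|=\kappa_H^{-1}(2\varepsilon+\varepsilon^2),
\]
so $t=1+O(\varepsilon)$ and $\mu_{ij}=O(\varepsilon)$ for all $i,j$. The quadratic sums in \eqref{eq:entries} are then $O(\varepsilon^2)$, and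
\[
\mu_{ij}+\mu_{ji}=-K_{ij}/t+O(\varepsilon^2)\qquad(i\ne j).
\]
For $\{i,j\}\ne\{u,v\}$ we have $K_{ij}=0$. As $H$ is simple, at most one of $\mu_{ij},\mu_{ji}$ is nonzero, so both are $O(\varepsilon^2)$. For the pair $\{u,v\}$ we have $K_{uv}=-\varepsilon$, so
\begin{equation}\label{eq:first}
\mu_{uv}+\mu_{vu}=\varepsilon+O(\varepsilon^2).
\end{equation}
If $u$ and $v$ are not adjacent in $H$, the left side of \eqref{eq:first} is $0$, which is impossible for small $\varepsilon$. Suppose $v\to u\in D_H$. Then $\mu_{uv}=0$ and $\mu_{vu}=\varepsilon+O(\varepsilon^2)$. All entries of row $u$ of $M$ are $O(\varepsilon^2)$, and so are all entries of row $v$ except $\mu_{vu}$. Hence $\sum_k\mu_{uk}^2=O(\varepsilon^4)$ and $\sum_k\mu_{vk}^2=\varepsilon^2+O(\varepsilon^3)$. The common factor $t$ cancels in the ratio of two diagonal entries, and \eqref{eq:entries} gives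
\[
1+\varepsilon^2=\frac{K_{uu}}{K_{vv}}=\frac{1+O(\varepsilon^4)}{1+\varepsilon^2+O(\varepsilon^3)}=1-\varepsilon^2+O(\varepsilon^3),
\]
which is false for small $\varepsilon$. The remaining case is $u\to v\in D_H$.
\end{proof}

To apply Lemma~\ref{lem:orient} we must know two things about a test matrix in $Y_H$: that it lies in the image of $\varphi_H$ and not only in its closure, and that it has a preimage near $o_H$. For acyclic $H$ both follow from an explicit inverse of $\varphi_H$.

\section{The acyclic case}\label{sec:acyclic}

For $K\in\mathrm{Sym}_p(\mathbb{C})$ let $m_j(K)$ be the leading principal $j\times j$ minor, with $m_0=1$, and for $i>j$ let $n_{ij}(K)$ be the minor with rows $1,\dots,j-1,i$ and columns $1,\dots,j$. Suppose $K=L\Delta L^T$ with $L$ unit lower triangular and $\Delta$ diagonal. Then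
\begin{equation}\label{eq:ldl}
m_j(K)=\Delta_{11}\cdots\Delta_{jj},\qquad n_{ij}(K)=L_{ij}\,m_j(K)\quad(i>j).
\end{equation}
Indeed, the first $j$ columns of the upper triangular matrix $\Delta L^T$ vanish below row $j$. So for a set $R$ of $j$ rows, the submatrix of $K$ with rows $R$ and columns $1,\dots,j$ is the product of the corresponding submatrix of $L$ and the leading $j\times j$ block of $\Delta L^T$. The block has determinant $\Delta_{11}\cdots\Delta_{jj}$. The submatrix of $L$ is lower triangular, with diagonal $1,\dots,1$ for $R=\{1,\dots,j\}$ and $1,\dots,1,L_{ij}$ for $R=\{1,\dots,j-1,i\}$.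

Let $\mathrm{Sym}_p^\circ$ be the open set where $m_1,\dots,m_p$ are all nonzero; it contains $I$. By Gaussian elimination every $K\in\mathrm{Sym}_p^\circ$ has a factorization $K=L\Delta L^T$ as above, and by \eqref{eq:ldl} its factors are given by $\Delta_{jj}=m_j/m_{j-1}$ and $L_{ij}=n_{ij}/m_j$. In particular $L=L(K)$ is continuous on $\mathrm{Sym}_p^\circ$, and $L(I)=I$.

\begin{proof}[Proof of Theorem~\ref{thm:acyclic}]
If $D_G\subseteq D_H$, then $\Theta_G\subseteq\Theta_H$, so $M_G\subseteq M_H$ and $Z_{G,H}=\Theta_G$. Now assume that $Z_{G,H}$ is not null; we show $D_G\subseteq D_H$. By Lemma~\ref{lem:closure}, $Y_G\subseteq Y_H$. Since $H$ is acyclic, we can relabel the nodes, in both graphs, so that $i\to j\in D_H$ implies $j<i$. Then $I-M$ is unit lower triangular for $M\in\mathbb{C}^{D_H}$, and $\varphi_H(M,t)=(I-M)(tI)(I-M)^T$ is a factorization to which \eqref{eq:ldl} applies. It shows that the polynomials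
\[
m_j-m_1^{\,j}\quad(1\le j\le p),\qquad n_{ij}\quad(i>j,\ i\to j\notin D_H)
\]
vanish on $\varphi_H(P_H)$, hence on $Y_H$. Let $K\in Y_H\cap\mathrm{Sym}_p^\circ$, with factors $L$ and $\Delta$. Then $\Delta_{jj}=m_j/m_{j-1}=m_1=K_{11}$ for all $j$, and $L_{ij}=0$ for $i>j$ with $i\to j\notin D_H$. Thus $I-L(K)\in\mathbb{C}^{D_H}$ and
\[
K=\varphi_H\big(I-L(K),K_{11}\big).
\]
This parameter tends to $o_H$ as $K\to I$. For $u\to v\in D_G$ we have $K^{uv}_\varepsilon\in Y_G\subseteq Y_H$ and $K^{uv}_\varepsilon\to I$, so $K^{uv}_\varepsilon\in\varphi_H(\mathcal{B}_H)$ for small $\varepsilon$. Lemma~\ref{lem:orient} gives $u\to v\in D_H$.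
\end{proof}

\section{Tangent spaces confine the parameters}\label{sec:tangent}

For cyclic $H$ we have no such inverse, and Example~\ref{ex:cycle} shows that a matrix near $I$ can have a distant preimage under $\varphi_H$. We turn the observation on tangent vectors in that example into an estimate. For $\delta\ge0$, call a linear subspace $W\subseteq\mathrm{Sym}_p(\mathbb{C})$ \emph{$\delta$-flat} if
\[
|X_{ii}-X_{jj}|\le\delta\|X\|\qquad\text{for all }X\in W\text{ and all }i\ne j .
\]
A subspace of a $\delta$-flat space is $\delta$-flat. The first lemma says that the tangent spaces of a model are flat near the origin, the second that they are flat only there.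

\begin{lemma}\label{lem:flat}
Let $G$ be a simple graph, and put $\delta(\theta)=\kappa_G^{-1}\|d\varphi_G(\theta)-d\varphi_G(o_G)\|_{\mathrm{op}}$. For $\theta\in\mathcal{B}_G$ the space $\operatorname{im}d\varphi_G(\theta)$ has dimension $d_G$ and is $\delta(\theta)$-flat.
\end{lemma}

\begin{proof}
The dimension is $d_G$ because $d\varphi_G(\theta)$ is injective by Lemma~\ref{lem:local}. Let $X=d\varphi_G(\theta)v$ and $R=X-d\varphi_G(o_G)v$. Since $d\varphi_G(o_G)v$ has constant diagonal, $X_{ii}-X_{jj}=R_{ii}-R_{jj}$, and so
\[
|X_{ii}-X_{jj}|\le\|R\|\le\kappa_G\,\delta(\theta)\,|v|\le\delta(\theta)\|X\| . \qedhere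
\]
\end{proof}

For the converse we need tangent vectors that expose a large parameter. Changing one row of $M$, say row $i$, changes only row and column $i$ of $t(I-M)(I-M)^T$. So it moves the single diagonal entry $K_{ii}$ and leaves the others fixed, and flatness says that it moves $K_{ii}$ very little. The entry $K_{ii}$ is quadratic in row $i$, and the off-diagonal entries are linear in it. To make the change in $K_{ii}$ as large as possible we move the row in the direction of its complex conjugate; the row itself would not do, since $x\cdot x$ can vanish for a nonzero complex vector $x$.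

\begin{lemma}\label{lem:small}
Let $H$ be a simple graph, $0\le\delta\le\frac1{2p}$, and $\eta=(M,t)\in P_H$ with $t\ne0$. Let $m_1,\dots,m_p\in\mathbb{C}^p$ now denote the rows of $M$. If $\operatorname{im}d\varphi_H(\eta)$ is $\delta$-flat, then $\sum_i|m_i|\le2p^2\delta$.
\end{lemma}

\begin{proof}
Let $B=I-M$, with rows $b_j=e_j-m_j$, and let $S=\sum_j|m_j|$. Fix $i$ and put $w=\overline{m_i}$. The vector $w$ is supported on $\mathrm{ch}_H(i)$, so the matrix $L=e_iw^T$, whose only nonzero row is row $i$, lies in $\mathbb{C}^{D_H}$. By \eqref{eq:diff},
\[
X=d\varphi_H(\eta)(L,0)=-t\big(e_i(Bw)^T+(Bw)e_i^T\big),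
\]
and $(Bw)_j=w\cdot b_j$. So $X_{ii}=-2t\,w\cdot b_i$, $X_{ij}=X_{ji}=-t\,w\cdot b_j$ for $j\ne i$, and all other entries vanish. Since $H$ has no loops, $w_i=0$, hence $w\cdot b_i=-|m_i|^2$ and $X_{ii}=2t|m_i|^2$. For $j\ne i$ we have $|w\cdot b_j|\le|m_i|(1+|m_j|)$. Therefore
\[
\|X\|\le2|t||m_i|\Big(|m_i|+\sum_{j\ne i}(1+|m_j|)\Big)\le2|t||m_i|\,(p+S).
\]
As $p\ge2$, there is an index $j\ne i$, and $X_{jj}=0$. Flatness gives $2|t||m_i|^2\le2\delta|t||m_i|(p+S)$. Since $t\ne0$, we obtain $|m_i|\le\delta(p+S)$, which also holds if $m_i=0$. Summing over $i$ gives $S\le\delta p^2+\delta pS\le\delta p^2+S/2$.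
\end{proof}

In Example~\ref{ex:cycle} the vector $X$ for $i=1$ is $\varepsilon^{-1}\partial K/\partial\mu_{13}=2E_{11}-\varepsilon(E_{13}+E_{31})$, for which $|X_{11}-X_{22}|/\|X\|=1/(1+\varepsilon)$.

The two lemmas concern different parametrizations. They are linked by the hypothesis $Y_G=Y_H$: at a regular point of the common variety, the image of $d\varphi_G$ has full dimension and so fills the tangent space, which contains the image of $d\varphi_H$ at \emph{every} preimage of that point, near or far.

\begin{proposition}\label{prop:confine}
Let $G,H$ be simple graphs, possibly equal, with $Y_G=Y_H$. There are a nonempty Zariski open set $O\subseteq P_G$ and a Euclidean open neighborhood $U\subseteq\mathcal{B}_G$ of $o_G$ such that for every $\theta\in U\cap O$ the fiber $\varphi_H^{-1}(\varphi_G(\theta))$ is nonempty and contained in $\mathcal{B}_H$.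
\end{proposition}

\begin{proof}
Write $Y=Y_G=Y_H$. By (A3), $\varphi_H(P_H)$ contains a nonempty Zariski open subset $W$ of $Y$. Since $Y$ is irreducible, $W\cap Y_{\mathrm{reg}}$ is nonempty and open in $Y$, so $O=\varphi_G^{-1}(W\cap Y_{\mathrm{reg}})$ is nonempty and Zariski open. For $\theta\in O$ the fiber is nonempty.

Let $\delta(\theta)$ be as in Lemma~\ref{lem:flat}, and put
\[
\beta(\theta)=2p^2\delta(\theta),\qquad \rho(\theta)=\beta(\theta)+2\big(|\varphi_G(\theta)_{11}-1|+\beta(\theta)^2\big).
\]
These functions are continuous and vanish at $o_G$. Let $U$ be the set of interior points $\theta$ of $\mathcal{B}_G$ such that $\varphi_G(\theta)\neq0$, $\delta(\theta)<\frac1{2p}$, $\beta(\theta)^2<\frac12$, and $\rho(\theta)$ is less than the radius of $\mathcal{B}_H$. This is an open neighborhood of $o_G$.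

Let $\theta\in U\cap O$, $K=\varphi_G(\theta)$, and let $\eta=(M,t)\in P_H$ satisfy $\varphi_H(\eta)=K$. Then $t\ne0$ because $K\ne0$. By (A4), applied to both maps, $T_KY$ contains $\operatorname{im}d\varphi_G(\theta)$ and $\operatorname{im}d\varphi_H(\eta)$. Since $K$ is regular, $\dim T_KY=\dim Y=d_G$, and this is the dimension of $\operatorname{im}d\varphi_G(\theta)$ by Lemma~\ref{lem:flat}. Hence
\begin{equation}\label{eq:tangent}
\operatorname{im}d\varphi_H(\eta)\subseteq T_KY=\operatorname{im}d\varphi_G(\theta).
\end{equation}
So $\operatorname{im}d\varphi_H(\eta)$ is $\delta(\theta)$-flat, and Lemma~\ref{lem:small} bounds the rows of $M$ by $\sum_i|m_i|\le\beta(\theta)$. It remains to bound $t$. From $K_{11}=t(1+m_1\cdot m_1)$ and $|m_1\cdot m_1|\le\beta(\theta)^2<\frac12$ we get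
\[
|t-1|=\left|\frac{K_{11}-1-m_1\cdot m_1}{1+m_1\cdot m_1}\right|\le2\big(|K_{11}-1|+\beta(\theta)^2\big).
\]
Thus $|\eta-o_H|\le\sum_i|m_i|+|t-1|\le\rho(\theta)$, and $\eta\in\mathcal{B}_H$.
\end{proof}

\section{Proofs of Theorems \ref{thm:graph} and \ref{thm:param}}\label{sec:proofs}

Proposition~\ref{prop:confine} covers only parameters in $O$, and the special parameters $(\varepsilon E_{uv},1)$ behind the test matrices need not lie in $O$. Compactness of $\mathcal{B}_H$ closes this gap.

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
Let $|D_H|\le|D_G|$ and suppose that $Z_{G,H}$ is not null. We show $G=H$. By Lemma~\ref{lem:closure}, $Y_G=Y_H$ and $|D_G|=|D_H|$. Take $O$ and $U$ from Proposition~\ref{prop:confine}, so that $\varphi_G(U\cap O)\subseteq\varphi_H(\mathcal{B}_H)$. The set $\varphi_H(\mathcal{B}_H)$ is compact, hence closed, and $U\cap O$ is dense in $U$ by (A6). By continuity, $\varphi_G(U)\subseteq\varphi_H(\mathcal{B}_H)$. Let $u\to v\in D_G$. For small $\varepsilon>0$ the point $(\varepsilon E_{uv},1)$ lies in $U$, so $K^{uv}_\varepsilon\in\varphi_H(\mathcal{B}_H)$, and Lemma~\ref{lem:orient} gives $u\to v\in D_H$.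 Thus $D_G\subseteq D_H$, and the two sets have the same size.
\end{proof}

For Theorem~\ref{thm:param} we take $H=G$. The proposition then shows that generic fibers over points near $I$ are single points, and the constancy of the generic fiber size carries this from a neighborhood of $o_G$ to almost all of $P_G$.

\begin{proof}[Proof of Theorem~\ref{thm:param}]
Since $\dim Y_G=d_G=\dim P_G$, fact (A5) provides $e\ge1$ and a nonempty Zariski open set $Y^0\subseteq Y_G$ over which all fibers of $\varphi_G$ have $e$ points. Take $O$ and $U$ from Proposition~\ref{prop:confine} with $H=G$. The set $O\cap\varphi_G^{-1}(Y^0)$ is an intersection of two nonempty Zariski open subsets of $P_G$, so it is nonempty, and by (A6) it contains a point $\theta\in U$. The fiber of $\varphi_G$ through $\theta$ lies in $\mathcal{B}_G$, where $\varphi_G$ is injective by Lemma~\ref{lem:local}. So the fiber is $\{\theta\}$, and $e=1$.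

The set $C=\varphi_G^{-1}(Y_G\setminus Y^0)$ is a proper Zariski closed subset of $P_G$, so $C\cap\Theta_G$ is null by (A6). A point of $\Theta_G\setminus C$ is the only point of its fiber in $P_G$, and in particular no other point of $\Theta_G$ has the same $K$, or equivalently the same $\Sigma$.
\end{proof}

\section{The role of the hypotheses}\label{sec:remarks}

Non-completeness was not used at any step. The other hypotheses enter as follows.

\begin{remark}[Variances]\label{rem:ratios}
Equality of the error variances is what makes the tangent vectors at $o_G$ have constant diagonal and what lets $t$ cancel in Lemma~\ref{lem:orient}; Example~\ref{ex:edge} shows that Theorem~\ref{thm:graph} fails when the variances are free. What matters is that their ratios are known. Suppose $\varepsilon$ has covariance matrix $\sigma^2\Omega$ for a fixed positive diagonal matrix $\Omega$, the same for all graphs. Then $K=s(I-\Lambda)\Omega^{-1}(I-\Lambda)^T$. The matrix $\Lambda'=\Omega^{1/2}\Lambda\,\Omega^{-1/2}$ has the same support as $\Lambda$, and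
\[
\Omega^{1/2}K\,\Omega^{1/2}=s(I-\Lambda')(I-\Lambda')^T .
\]
This is the homoscedastic model after a linear automorphism of the parameters and a fixed linear bijection of the matrices $K$. All results of this paper hold verbatim in this setting.
\end{remark}

\begin{remark}[Opposite edges]\label{rem:opposite}
The absence of opposite edges makes $d\varphi_G(o_G)$ injective, and it is used again in Lemma~\ref{lem:orient}. Theorem~\ref{thm:param} fails without it. Let $p=2$, allow both edges, and let
\[
B=I-\Lambda=\begin{pmatrix}1&-\lambda\\-\mu&1\end{pmatrix},\qquad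
Q=\begin{pmatrix}\cos\alpha&\sin\alpha\\ \sin\alpha&-\cos\alpha\end{pmatrix},
\]
where $\alpha\in(0,\pi)$ and $\cot\alpha=(\lambda-\mu)/2$. The diagonal entries of $BQ$ are $\cos\alpha-\lambda\sin\alpha$ and $-\mu\sin\alpha-\cos\alpha$, and both equal $\gamma=-\frac12(\lambda+\mu)\sin\alpha$. If $\lambda+\mu\ne0$, then $B'=\gamma^{-1}BQ$ has unit diagonal and $s\gamma^2B'B'^T=sBB^T$, because $Q$ is orthogonal. Moreover $B'\ne B$ when $B$ is invertible, since $\det B'=-\gamma^{-2}\det B$. So almost every parameter shares its covariance matrix with a second one.
\end{remark}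

\begin{remark}[Numbers of edges]\label{rem:larger}
The hypothesis $|D_H|\le|D_G|$ upgrades the inclusion $Y_G\subseteq Y_H$ to an equality, and the equality is what gives \eqref{eq:tangent}. If $|D_H|>|D_G|$ and $Y_G\subseteq Y_H$, then $\operatorname{im}d\varphi_G(\theta)$ is a proper subspace of $T_KY_H$, so its flatness does not pass to $\operatorname{im}d\varphi_H(\eta)$. Theorem~\ref{thm:acyclic} avoids this through the explicit inverse of $\varphi_H$. For cyclic $H$ with $|D_H|>|D_G|$ we do not decide whether generic containment of $M_G$ in $M_H$ forces $D_G\subseteq D_H$. This question lies outside the conjecture, which concerns equal numbers of edges.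
\end{remark}

\begin{thebibliography}{1}

\bibitem{DHW}
Mathias Drton, Benjamin Hollering, and Jun Wu,
\emph{Identifiability of Homoscedastic Linear Structural Equation Models using Algebraic Matroids},
arXiv:2308.01821 (2023).

\end{thebibliography}
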